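\title{$\mathrm{RCD}(K,\infty)$-spaces are universally infinitesimally Hilbertian}

\begin{abstract}
We prove that if $(X,d,\mathfrak m)$ is an $\mathrm{RCD}(K,\infty)$-space, then the Sobolev space $W^{1,2}(X,\mu)$ is a Hilbert space for every boundedly finite Radon measure $\mu$ on $X$, including measures that are singular with respect to $\mathfrak m$. The proof rests on a form of the Bakry--\'Emery estimate that holds at every point of $X$: it bounds the slope of a function regularized by the heat flow by a quantity that is quadratic in the function at every point. We also obtain a pointwise parallelogram identity for minimal $p$-weak upper gradients for all $p\in(1,\infty)$, strong density of Lipschitz functions in $W^{1,2}(X,\mu)$, the same Hilbertianity for complete subspaces, and a characterization of $\mathrm{RCD}(K,\infty)$-spaces among $\mathrm{CD}(K,\infty)$-spaces by a property of the metric alone.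
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(X,d)$ be a complete separable metric space. A nonnegative Borel measure on $X$ is \emph{boundedly finite} if it is finite on bounded sets; on such a space it is automatically a Radon measure. A \emph{metric measure space} $(X,d,\mathfrak m)$ is a complete separable metric space with a boundedly finite measure.

Every boundedly finite Radon measure $\mu$ gives rise to a Sobolev space $W^{1,2}(X,\mu)$. It consists of the functions $f\in L^2(\mu)$ that have a minimal weak upper gradient $|Df|_\mu\in L^2(\mu)$, with the norm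
\[
\|f\|_{W^{1,2}}^2=\|f\|_{L^2(\mu)}^2+\mathcal E_\mu(f),\qquad \mathcal E_\mu(f)=\int|Df|_\mu^2\,d\mu .
\]
The definition is recalled in Section~\ref{sec:sobolev}; the function $|Df|_\mu$ measures how fast $f$ changes along the curves that $\mu$ can detect. The space $W^{1,2}(X,\mu)$ is always a Banach space, but it need not be a Hilbert space. On $\mathbb R^n$ with a norm and Lebesgue measure, $|Df|_\mu$ is the dual norm of the gradient, and $W^{1,2}$ fails to be Hilbert when the norm is not Euclidean (Example~\ref{ex:norm}). One calls $(X,d,\mu)$ \emph{infinitesimally Hilbertian} if $W^{1,2}(X,\mu)$ is a Hilbert space, and one calls the metric space $(X,d)$ \emph{universally infinitesimally Hilbertian} if this holds for every boundedly finite Radon measure $\mu$ on $X$. The first property depends on the measure and can hold for the trivial reason that $\mu$ detects no curves (Example~\ref{ex:atomic}). The second is a property of the distance.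

We recall the curvature condition. Let $\mathcal P_2(X)$ be the set of Borel probability measures with finite second moment, with the distance $W_2(\nu_0,\nu_1)^2=\inf_\alpha\int d(x,y)^2\,d\alpha(x,y)$, the infimum being over all probability measures $\alpha$ on $X\times X$ with marginals $\nu_0,\nu_1$. A $W_2$-geodesic is a curve $(\nu_t)_{t\in[0,1]}$ with $W_2(\nu_s,\nu_t)=|s-t|\,W_2(\nu_0,\nu_1)$. The relative entropy is $\mathrm{Ent}_{\mathfrak m}(\nu)=\int\rho\log\rho\,d\mathfrak m$ if $\nu=\rho\,\mathfrak m$ and $(\rho\log\rho)^+$ is integrable, and $+\infty$ otherwise. For $K\in\mathbb R$, the space $(X,d,\mathfrak m)$ satisfies the Lott--Sturm--Villani condition $\mathrm{CD}(K,\infty)$ if any two $\nu_0,\nu_1\in\mathcal P_2(X)$ of finite entropy are joined by some $W_2$-geodesic along which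
\[
\mathrm{Ent}_{\mathfrak m}(\nu_t)\le(1-t)\,\mathrm{Ent}_{\mathfrak m}(\nu_0)+t\,\mathrm{Ent}_{\mathfrak m}(\nu_1)-\tfrac K2\,t(1-t)\,W_2(\nu_0,\nu_1)^2,\qquad t\in[0,1].
\]
For $N\in[1,\infty)$, $\mathrm{CD}(K,N)$ is the corresponding condition for the R\'enyi entropies with distortion coefficients; its precise form is not needed here. For $N\in[1,\infty]$, an \emph{$\mathrm{RCD}(K,N)$-space} is a metric measure space with $\operatorname{supp}\mathfrak m=X$ that satisfies $\mathrm{CD}(K,N)$ and is infinitesimally Hilbertian.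

Two results are known: the metric space underlying an $\mathrm{RCD}(K,N)$-space with $N<\infty$ is universally infinitesimally Hilbertian, and so is every Alexandrov space, that is, every complete length space, possibly infinite-dimensional, with sectional curvature bounded below in the sense of geodesic triangle comparison. The question we answer, posed in \cite{NPS}, is the following: \emph{for $K\in\mathbb R$ and an $\mathrm{RCD}(K,\infty)$-space $(X,d,\mathfrak m)$, is $(X,d)$ universally infinitesimally Hilbertian?}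

The two known results suggest a positive answer, and so does the following consideration. Under the curvature bound the measure $\mathfrak m$ detects enough curves to control the distance: a Lipschitz function with bounded support and $|Dv|_{\mathfrak m}\le a$ almost everywhere is $a$-Lipschitz (fact (H6) below). So Hilbertianity for $\mathfrak m$ should be a statement about $d$. The obstacle is that it is a statement about functions defined $\mathfrak m$-almost everywhere, while $\mu$ may be concentrated on an $\mathfrak m$-null set.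

\begin{theorem}\label{thm:main}
Let $K\in\mathbb R$ and let $(X,d,\mathfrak m)$ be an $\mathrm{RCD}(K,\infty)$-space. Then $W^{1,2}(X,\mu)$ is a Hilbert space for every boundedly finite Radon measure $\mu$ on $X$.
\end{theorem}

Since $\mathrm{RCD}(K,N)$ implies $\mathrm{RCD}(K,\infty)$, Theorem~\ref{thm:main} contains the known result for $N<\infty$. The method gives more. Let $\mathrm{Lip}_{bs}(X)$ be the space of Lipschitz functions with bounded support, and let $|DF|_{\mu,p}$ be the minimal $p$-weak upper gradient.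

\begin{theorem}\label{thm:more}
Let $(X,d,\mathfrak m)$ be an $\mathrm{RCD}(K,\infty)$-space and $\mu$ a boundedly finite Radon measure on $X$.
\begin{itemize}
\item[(i)] For every $p\in(1,\infty)$ and $F,G\in W^{1,p}(X,\mu)$,
\[
|D(F+G)|_{\mu,p}^2+|D(F-G)|_{\mu,p}^2=2|DF|_{\mu,p}^2+2|DG|_{\mu,p}^2\qquad\mu\text{-a.e.}
\]
\item[(ii)] $\mathrm{Lip}_{bs}(X)$ is strongly dense in $W^{1,2}(X,\mu)$.
\item[(iii)] Every complete separable metric space that embeds isometrically into $X$ is universally infinitesimally Hilbertian.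
\item[(iv)] A $\mathrm{CD}(K,\infty)$-space $(X,d,\mathfrak m)$ with $\operatorname{supp}\mathfrak m=X$ is $\mathrm{RCD}(K,\infty)$ if and only if $(X,d)$ is universally infinitesimally Hilbertian. Moreover, if $(X,d)$ carries one fully supported measure making it $\mathrm{RCD}(K',\infty)$ for some $K'$, then every fully supported boundedly finite measure $\mathfrak n$ for which $(X,d,\mathfrak n)$ is $\mathrm{CD}(K,\infty)$ makes it $\mathrm{RCD}(K,\infty)$.
\end{itemize}
\end{theorem}

Section~\ref{sec:sobolev} recalls the Sobolev calculus for an arbitrary measure. Section~\ref{sec:model} reduces Theorem~\ref{thm:main} to an inequality for Lipschitz functions and works out the idea for the Euclidean heat kernel. Section~\ref{sec:criterion} isolates the four properties of that computation in a criterion for metric spaces (Theorem~\ref{thm:criterion}). Sections~\ref{sec:heat} and~\ref{sec:proof} verify them for the heat flow of an $\mathrm{RCD}(K,\infty)$-space. Theorem~\ref{thm:more} is proved in Section~\ref{sec:more},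 and Section~\ref{sec:hyp} shows that no hypothesis can be dropped.

\section{Sobolev functions for an arbitrary measure}\label{sec:sobolev}

In this section $(X,d)$ is complete and separable, $\mu$ is a boundedly finite Radon measure, not necessarily of full support, $p\in(1,\infty)$ and $q=p/(p-1)$. Balls $B_r(x)$ are open.

\subsection*{Two slopes}
For a Lipschitz function $f$ put
\[
\operatorname{lip}f(x)=\limsup_{y\to x}\frac{|f(y)-f(x)|}{d(x,y)},\qquad \operatorname{lip}_af(x)=\lim_{r\downarrow0}\operatorname{Lip}\big(f|_{B_r(x)}\big),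
\]
with $\operatorname{lip}f(x)=0$ at isolated points. Both are Borel functions, and $\operatorname{lip}f\le\operatorname{lip}_af\le\operatorname{Lip}(f)$. The \emph{asymptotic Lipschitz constant} $\operatorname{lip}_af$ vanishes outside $\operatorname{supp}f$ and is upper semicontinuous, because $\operatorname{lip}_af\le\operatorname{Lip}(f|_{B_r(x)})$ on $B_r(x)$. Both slopes are subadditive, and from $|\chi f(y)-\chi f(z)|\le|\chi(z)||f(y)-f(z)|+|f(y)||\chi(y)-\chi(z)|$ and continuity one gets, for Lipschitz $\chi$ and $f$ with Lipschitz product,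
\begin{equation}\label{eq:leibniz}
\operatorname{lip}(\chi f)\le|\chi|\operatorname{lip}f+|f|\operatorname{lip}\chi,\qquad \operatorname{lip}_a(\chi f)\le|\chi|\operatorname{lip}_af+|f|\operatorname{lip}_a\chi .
\end{equation}

\subsection*{Weak upper gradients}
An absolutely continuous curve $\gamma\colon[0,1]\to X$ has a metric speed $|\dot\gamma_t|=\lim_{h\to0}d(\gamma_{t+h},\gamma_t)/|h|$ for a.e.\ $t$. Let $e_t(\gamma)=\gamma_t$. A \emph{$q$-test plan} is a Borel probability measure $\pi$ on $C([0,1];X)$, concentrated on absolutely continuous curves, such that $(e_t)_\sharp\pi\le C_\pi\mu$ for all $t$ and some constant $C_\pi$, and $\iint_0^1|\dot\gamma_t|^q\,dt\,d\pi<\infty$. A nonnegative $G\in L^p(\mu)$ is a \emph{$p$-weak upper gradient} of $f\in L^p(\mu)$ if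
\begin{equation}\label{eq:wug}
\int|f(\gamma_1)-f(\gamma_0)|\,d\pi\le\iint_0^1G(\gamma_t)|\dot\gamma_t|\,dt\,d\pi\qquad\text{for every $q$-test plan }\pi .
\end{equation}
The space $W^{1,p}(X,\mu)$ consists of the $f\in L^p(\mu)$ that have one. Among the $p$-weak upper gradients of $f$ there is one, $|Df|_{\mu,p}$, that is $\mu$-a.e.\ smaller than all others. For $p=2$ we write $|Df|_\mu$, speak of test plans, and put $\mathcal E_\mu=+\infty$ on $L^2(\mu)\setminus W^{1,2}(X,\mu)$; the same space is obtained from the Cheeger energy of Ambrosio, Gigli and Savar\'e. We use three facts.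

\begin{itemize}
\item[(S1)] \emph{Closure.} If $f_n\to f$ in $L^p(\mu)$, $G_n$ is a $p$-weak upper gradient of $f_n$, and $G_n\rightharpoonup G$ weakly in $L^p(\mu)$, then $f\in W^{1,p}(X,\mu)$ and $|Df|_{\mu,p}\le G$. Consequently $\mathcal E_\mu$ is lower semicontinuous on $L^2(\mu)$, and $W^{1,2}(X,\mu)$ is complete.
\item[(S2)] \emph{Calculus.} If $w\in\mathrm{Lip}_{bs}(X)$, then $w\in W^{1,p}(X,\mu)$ and $|Dw|_{\mu,p}\le\operatorname{lip}w$. For $f,g\in W^{1,p}(X,\mu)$ and $c\in\mathbb R$ we have, $\mu$-a.e., $|D(cf)|_{\mu,p}=|c||Df|_{\mu,p}$, $|D(f+g)|_{\mu,p}\le|Df|_{\mu,p}+|Dg|_{\mu,p}$ and $|D|f||_{\mu,p}\le|Df|_{\mu,p}$. Moreover $|Df|_{\mu,p}=|Dg|_{\mu,p}$ $\mu$-a.e.\ on $\{f=g\}$ (locality).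
\item[(S3)] \emph{Density in energy.} For $F\in W^{1,p}(X,\mu)$ there are $h_n\in\mathrm{Lip}_{bs}(X)$ and $k_n\ge\operatorname{lip}_ah_n$ with $h_n\to F$ and $k_n\to|DF|_{\mu,p}$ in $L^p(\mu)$.
\end{itemize}

To see (S1), fix $\pi$. By H\"older's inequality and $(e_t)_\sharp\pi\le C_\pi\mu$, the right side of \eqref{eq:wug} is a bounded linear functional of $G\in L^p(\mu)$, and $\int|f_n-f|(\gamma_i)\,d\pi\le C_\pi^{1/p}\|f_n-f\|_{L^p(\mu)}$ for $i=0,1$; so \eqref{eq:wug} passes to the limit. If $f_n\to f$ in $L^2(\mu)$ and $\liminf_n\mathcal E_\mu(f_n)<\infty$, then along a subsequence attaining the lower limit $|Df_n|_\mu\rightharpoonup G$, and $\mathcal E_\mu(f)\le\|G\|_{L^2(\mu)}^2\le\liminf_n\mathcal E_\mu(f_n)$. If $(f_n)$ is Cauchy in $W^{1,2}$ with $L^2$-limit $f$, then $\mathcal E_\mu(f_n-f)\le\liminf_m\mathcal E_\mu(f_n-f_m)\to0$. The first claim in (S2) holds because $|\frac{d}{dt}w(\gamma_t)|\le\operatorname{lip}w(\gamma_t)|\dot\gamma_t|$ for a.e.\ $t$; the others are the usual calculus rules.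

Fact (S3) is the density theorem of \cite{AGSdensity}, which holds for all $p\in(1,\infty)$ and provides Lipschitz functions $f_n$ with $f_n\to F$ and $\operatorname{lip}_af_n\to|DF|_{\mu,p}$ in $L^p(\mu)$. To make the supports bounded, fix $o\in X$ and put $\chi_n=(1-d(\cdot,B_n(o))/n)^+$, which is $\frac1n$-Lipschitz, equals $1$ on $B_n(o)$ and has bounded support. Then $h_n=\chi_nf_n\in\mathrm{Lip}_{bs}(X)$, $\|h_n-F\|_{L^p}\le\|f_n-F\|_{L^p}+\|(1-\chi_n)F\|_{L^p}\to0$, and \eqref{eq:leibniz} gives $\operatorname{lip}_ah_n\le k_n:=\operatorname{lip}_af_n+|f_n|/n\to|DF|_{\mu,p}$.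

\begin{example}[Normed spaces]\label{ex:norm}
Let $X=\mathbb R^n$ with a norm $\|\cdot\|$, $\mu=\mathcal L^n$, and $\|\xi\|_*=\sup\{\xi\cdot v:\|v\|\le1\}$. For $f\in\mathrm{Lip}_{bs}(X)$ we have $|Df|_\mu=\|\nabla f\|_*$ a.e. Indeed, $f$ is differentiable a.e.\ by Rademacher's theorem, and $\operatorname{lip}f=\|\nabla f\|_*$ at points of differentiability, so ``$\le$'' follows from (S2). For ``$\ge$'' fix $v$ with $\|v\|=1$ and a bounded Borel set $B$ of positive measure. The law of the segment $t\mapsto x+t\varepsilon v$, with $x$ uniformly distributed in $B$, is a test plan, and \eqref{eq:wug} divided by $\varepsilon$ reads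
\[
\int_B\frac{|f(x+\varepsilon v)-f(x)|}{\varepsilon}\,dx\le\int_0^1\!\!\int_B|Df|_\mu(x+t\varepsilon v)\,dx\,dt .
\]
As $\varepsilon\downarrow0$, dominated convergence and continuity of translations in $L^2$ give $\int_B|\nabla f\cdot v|\,dx\le\int_B|Df|_\mu\,dx$. Hence $|\nabla f\cdot v|\le|Df|_\mu$ a.e., and we take the supremum over a countable dense set of $v$.

Suppose the norm is not Euclidean. Then neither is $\|\cdot\|_*$, so $\Delta(\xi,\eta)=\|\xi+\eta\|_*^2+\|\xi-\eta\|_*^2-2\|\xi\|_*^2-2\|\eta\|_*^2$ is nonzero for some $\xi,\eta$, necessarily both nonzero. (For the $\ell^\infty$ norm on $\mathbb R^2$ the dual norm is $\ell^1$ and $\Delta(e_1,e_2)=4$.) Let $\zeta(t)=\operatorname{dist}(t,2\mathbb Z)$, so that $0\le\zeta\le1$ and $\zeta'=\pm1$ off $\mathbb Z$, let $0\ne\varphi\in C^1_c(\mathbb R^n)$, and put $f_\lambda(x)=\lambda^{-1}\varphi(x)\zeta(\lambda\,\xi\cdot x)$, $g_\lambda(x)=\lambda^{-1}\varphi(x)\zeta(\lambda\,\eta\cdot x)$. Almost everywhere $\nabla f_\lambda=\pm\varphi\,\xi+O(\lambda^{-1})$ and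 $\nabla g_\lambda=\pm\varphi\,\eta+O(\lambda^{-1})$, uniformly on $\operatorname{supp}\varphi$. Since $\Delta$ is continuous, $2$-homogeneous and even in each variable,
\[
\mathcal E_\mu(f_\lambda+g_\lambda)+\mathcal E_\mu(f_\lambda-g_\lambda)-2\mathcal E_\mu(f_\lambda)-2\mathcal E_\mu(g_\lambda)=\int\Delta(\nabla f_\lambda,\nabla g_\lambda)\,dx\longrightarrow\Delta(\xi,\eta)\int\varphi^2\,dx\ne0
\]
as $\lambda\to\infty$. So $W^{1,2}(X,\mathcal L^n)$ is not a Hilbert space.
\end{example}

\begin{example}[Measures on countable sets]\label{ex:atomic}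
Let $\mu$ be concentrated on a countable set $D\subset X$, and let $\pi$ be a test plan. By Fubini's theorem, $\pi$-a.e.\ curve satisfies $\gamma_t\in D$ for a.e.\ $t$. For each $z\in D$, the speed vanishes at every density point of $\{t:\gamma_t=z\}$ at which it exists. So $|\dot\gamma_t|=0$ for a.e.\ $t$ and $\gamma$ is constant. Therefore $|Df|_\mu=0$ for all $f\in L^2(\mu)$, and $W^{1,2}(X,\mu)=L^2(\mu)$ is a Hilbert space, whatever the distance is.
\end{example}

\section{Reduction to Lipschitz functions and the Euclidean model}\label{sec:model}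

A Banach space is Hilbert if and only if its norm satisfies the parallelogram identity. The $L^2$ part of the $W^{1,2}$ norm does, so the question concerns $\mathcal E_\mu$. Lower semicontinuity only produces upper bounds for $\mathcal E_\mu$; fortunately one half of the parallelogram identity implies the other. The constant $C$ below costs nothing to carry; Theorem~\ref{thm:main} needs $C=1$.

\begin{lemma}\label{lem:reduction}
Let $\mu$ be a boundedly finite Radon measure on a complete separable metric space $X$ and let $C\ge1$. Suppose that for all $f,g\in\mathrm{Lip}_{bs}(X)$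
\begin{equation}\label{eq:target}
\mathcal E_\mu(f+g)+\mathcal E_\mu(f-g)\le2C\int\big((\operatorname{lip}_af)^2+(\operatorname{lip}_ag)^2\big)\,d\mu .
\end{equation}
Then $\mathcal E_\mu(F+G)+\mathcal E_\mu(F-G)\le2C(\mathcal E_\mu(F)+\mathcal E_\mu(G))$ for all $F,G\in W^{1,2}(X,\mu)$. If $C=1$, then $W^{1,2}(X,\mu)$ is a Hilbert space.
\end{lemma}

\begin{proof}
By (S3) choose $f_n,g_n\in\mathrm{Lip}_{bs}(X)$, $k_n\ge\operatorname{lip}_af_n$ and $l_n\ge\operatorname{lip}_ag_n$ with $f_n\to F$, $g_n\to G$, $k_n\to|DF|_\mu$, $l_n\to|DG|_\mu$ in $L^2(\mu)$. Since $f_n\pm g_n\to F\pm G$, (S1) and \eqref{eq:target} give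
\[
\mathcal E_\mu(F+G)+\mathcal E_\mu(F-G)\le\liminf_n2C\int(k_n^2+l_n^2)\,d\mu=2C\big(\mathcal E_\mu(F)+\mathcal E_\mu(G)\big).
\]
If $C=1$, the same inequality for the pair $(F+G,F-G)$ reads $4\mathcal E_\mu(F)+4\mathcal E_\mu(G)\le2\mathcal E_\mu(F+G)+2\mathcal E_\mu(F-G)$. So equality holds, and the norm of the Banach space $W^{1,2}(X,\mu)$ satisfies the parallelogram identity.
\end{proof}

It remains to prove \eqref{eq:target} with $C=1$. The direct bound $\mathcal E_\mu(f\pm g)\le\int(\operatorname{lip}_a(f\pm g))^2d\mu$ is too weak, already on the real line. For $f(x)=|x|$ and $g(x)=x$ near $0$ we have $f+g=2x^+$ and $f-g=2x^-$, so at the origin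
\[
(\operatorname{lip}_a(f+g))^2+(\operatorname{lip}_a(f-g))^2=4+4>2+2=2(\operatorname{lip}_af)^2+2(\operatorname{lip}_ag)^2 .
\]
The derivatives $f',g'$ do satisfy the parallelogram identity, but only off the origin. The bad set is Lebesgue-null and need not be $\mu$-null: in the plane, take the same functions of the second coordinate and let $\mu$ be length measure on the first axis. The remedy is to use the freedom in (S1): $\mathcal E_\mu(h)$ can be bounded through any functions that approximate $h$ in $L^2(\mu)$, and we approximate by the heat flow.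

On Euclidean $\mathbb R^n$ let $p_s(y)=(4\pi s)^{-n/2}e^{-|y|^2/4s}$ and, for Lipschitz $f$,
\[
T_sf=f*p_s,\qquad Q_s(f)=|\nabla f|^2*p_s .
\]
Four properties hold at \emph{every} point $x$. First, $Q_s(f+g)+Q_s(f-g)=2Q_s(f)+2Q_s(g)$, since $|\nabla\cdot|^2$ satisfies this identity a.e.\ and the kernel does not see null sets. Second, $T_sf$ is smooth and $\nabla T_sf=(\nabla f)*p_s$ by dominated convergence for difference quotients, so $(\operatorname{lip}T_sf)^2\le Q_s(f)$ by the Cauchy--Schwarz inequality. Third, $T_sf(x)\to f(x)$ as $s\downarrow0$, with $|T_sf|\le\sup|f|$ and $Q_s(f)\le\operatorname{Lip}(f)^2$. Fourth, $|\nabla f|\le\operatorname{Lip}(f|_{B_r(x)})$ a.e.\ on $B_r(x)$ and the mass of $p_s$ outside $B_r(0)$ tends to $0$, so $\limsup_{s\downarrow0}Q_s(f)(x)\le\operatorname{lip}_af(x)^2$.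

For $f=|x|$ and $g=x$ on the line, $p_s$ gives mass $\frac12$ to each half-line, and $(f+g)'=2\cdot1_{\{x>0\}}$, $(f-g)'=-2\cdot1_{\{x<0\}}$. Hence at the origin, for every $s>0$,
\[
Q_s(f)=Q_s(g)=1,\qquad Q_s(f\pm g)=2,\qquad(\operatorname{lip}T_s(f\pm g))^2=1 .
\]
The value $4$ of $(\operatorname{lip}_a(f\pm g))^2$ has been replaced by $2$, the identity $2+2=2\cdot1+2\cdot1$ holds at the corner, and $Q_s(f\pm g)$ still dominates the squared slope of the approximation $T_s(f\pm g)$. In general,
\[
(\operatorname{lip}T_s(f+g))^2+(\operatorname{lip}T_s(f-g))^2\le Q_s(f+g)+Q_s(f-g)=2Q_s(f)+2Q_s(g)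
\]
everywhere. This may be integrated against any $\mu$; as $s\downarrow0$ the left side controls the left side of \eqref{eq:target} and the right side is controlled by the right side of \eqref{eq:target}. The argument does not use that $|\nabla T_sf|^2$ is itself quadratic in $f$. This matters, because in a nonsmooth space we will have no differential of $T_sf$ at a prescribed point; the envelope $Q_s$ carries the quadratic structure.

\section{A criterion for universal infinitesimal Hilbertianity}\label{sec:criterion}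

The following theorem involves no reference measure.

\begin{theorem}\label{thm:criterion}
Let $(X,d)$ be complete and separable and let $C\ge1$. Suppose that for $s\in(0,1)$ there are maps $T_s$ from $\mathrm{Lip}_{bs}(X)$ to bounded Lipschitz functions and $Q_s$ from $\mathrm{Lip}_{bs}(X)$ to nonnegative Borel functions such that for all $f,g\in\mathrm{Lip}_{bs}(X)$, everywhere on $X$:
\begin{itemize}
\item[(Q1)] $Q_s(f+g)+Q_s(f-g)=2Q_s(f)+2Q_s(g)$;
\item[(Q2)] $(\operatorname{lip}T_sf)^2\le Q_s(f)$;
\item[(Q3)] $T_sf\to f$ pointwise as $s\downarrow0$, and $\sup_{s\in(0,1)}\sup_X\big(|T_sf|+Q_s(f)\big)<\infty$;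
\item[(Q4)] $\limsup_{s\downarrow0}Q_s(f)\le C(\operatorname{lip}_af)^2$.
\end{itemize}
Then for every boundedly finite Radon measure $\mu$ and all $F,G\in W^{1,2}(X,\mu)$,
\[
\mathcal E_\mu(F+G)+\mathcal E_\mu(F-G)\le2C\big(\mathcal E_\mu(F)+\mathcal E_\mu(G)\big).
\]
If $C=1$, then $(X,d)$ is universally infinitesimally Hilbertian.
\end{theorem}

By Section~\ref{sec:model}, the theorem applies with $C=1$ to Euclidean $\mathbb R^n$.

The functions $T_sf$ need not have bounded support, and $\mu$ may have infinite mass, so $T_sf$ need not lie in $L^2(\mu)$. We cut off in a region where the limit vanishes, which makes the error term negligible. Fix $o\in X$ and $R>0$, and put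
\[
\chi=\min\{1,(R+2-d(\cdot,o))^+\},\qquad A=\{R+1\le d(\cdot,o)\le R+2\}.
\]
The function $\chi$ is $1$-Lipschitz, equals $1$ on $B_{R+1}(o)$, vanishes outside $B_{R+2}(o)$, and is locally constant on the open set $X\setminus A$; so $\operatorname{lip}\chi\le1_A$.

\begin{lemma}\label{lem:cutoff}
Assume \textup{(Q2)} and \textup{(Q3)}. Let $p\in(1,\infty)$, let $\mu$ be a boundedly finite Radon measure and let $h\in\mathrm{Lip}_{bs}(X)$ vanish outside $B_R(o)$. Then $w_s=\chi T_sh\in\mathrm{Lip}_{bs}(X)$, and as $s\downarrow0$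
\[
w_s\to h\ \text{ in }L^p(\mu),\qquad|Dw_s|_{\mu,p}\le\chi\sqrt{Q_s(h)}+\varepsilon_s\ \text{ with }\ \varepsilon_s\to0\ \text{ in }L^p(\mu).
\]
Moreover $\chi\sqrt{Q_s(h)}\le M1_{B_{R+2}(o)}$ with $M$ independent of $s$.
\end{lemma}

\begin{proof}
A product of bounded Lipschitz functions is Lipschitz. By (S2), \eqref{eq:leibniz} and (Q2), $|Dw_s|_{\mu,p}\le\operatorname{lip}w_s\le\chi\sqrt{Q_s(h)}+\varepsilon_s$ with $\varepsilon_s=|T_sh|1_A$. By (Q3), $w_s\to\chi h=h$ and $\varepsilon_s\to|h|1_A=0$ pointwise, and all the functions involved are bounded uniformly in $s$ and vanish outside the set $B_{R+3}(o)$ of finite measure. Dominated convergence applies. The last bound is the second half of (Q3).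
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
By Lemma~\ref{lem:reduction} it suffices to prove \eqref{eq:target}. Choose $R$ so that $f,g$ vanish outside $B_R(o)$, and for $h\in\{f,g,f+g,f-g\}$ put $I_s(h)=\int\chi^2Q_s(h)\,d\mu$, which is bounded in $s$. Lemma~\ref{lem:cutoff} gives $\mathcal E_\mu(w_s)^{1/2}\le I_s(h)^{1/2}+\|\varepsilon_s\|_{L^2(\mu)}$, so by (S1)
\begin{equation}\label{eq:lower}
\mathcal E_\mu(h)\le\liminf_{s\downarrow0}I_s(h).
\end{equation}
The integrands $\chi^2Q_s(h)$ are dominated by the integrable function $M^21_{B_{R+2}(o)}$, so the reverse Fatou lemma, $\limsup_n\int\phi_n\,d\mu\le\int\limsup_n\phi_n\,d\mu$, applies along every sequence $s_n\downarrow0$. With (Q4) and $\chi\le1$,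
\begin{equation}\label{eq:upper}
\limsup_{s\downarrow0}I_s(h)\le C\int(\operatorname{lip}_ah)^2\,d\mu .
\end{equation}
Use \eqref{eq:lower} for $f\pm g$, then (Q1), then \eqref{eq:upper} for $f$ and $g$:
\begin{align*}
\mathcal E_\mu(f+g)+\mathcal E_\mu(f-g)&\le\liminf_{s\downarrow0}\big[I_s(f+g)+I_s(f-g)\big]=\liminf_{s\downarrow0}\big[2I_s(f)+2I_s(g)\big]\\
&\le2C\int\big((\operatorname{lip}_af)^2+(\operatorname{lip}_ag)^2\big)\,d\mu .\qedhere
\end{align*}
\end{proof}

\section{The heat flow of an $\mathrm{RCD}(K,\infty)$-space}\label{sec:heat}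

From now on $(X,d,\mathfrak m)$ is an $\mathrm{RCD}(K,\infty)$-space and $o\in X$ is fixed. The heat flow has two descriptions. On functions, $(P_s)_{s\ge0}$ is the gradient flow of $\frac12\mathcal E_{\mathfrak m}$ in $L^2(\mathfrak m)$; it is a linear semigroup because $\mathcal E_{\mathfrak m}$ is a quadratic form, and it produces classes of functions defined $\mathfrak m$-a.e. On measures, $(\mathcal H_s)$ is the gradient flow of the entropy in $(\mathcal P_2(X),W_2)$; it can be started at a Dirac mass, and $\mathcal H_s\delta_x$ plays the role of $p_s(x-y)\,dy$ at every point $x$. We use the following facts. Fact (H1) is due to Sturm \cite{Sturm}; for the others see \cite[Section~6]{AGSDuke} for finite $\mathfrak m$ and \cite{AGMR,AGSAnnProb} for $\sigma$-finite $\mathfrak m$.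

\begin{itemize}
\item[(H1)] \emph{Volume growth.} There are $a_0,b_0\ge0$ with $\mathfrak m(B_r(o))\le a_0e^{b_0r^2}$ for all $r>0$.
\item[(H2)] \emph{Entropy flow.} From every $\nu\in\mathcal P_2(X)$ starts a unique $\mathrm{EVI}_K$ gradient flow $(\mathcal H_s\nu)_{s>0}$ of $\mathrm{Ent}_{\mathfrak m}$. It is a locally absolutely continuous curve in $(\mathcal P_2(X),W_2)$ with $W_2(\mathcal H_s\nu,\nu)\to0$ as $s\downarrow0$; the entropy $\mathrm{Ent}_{\mathfrak m}(\mathcal H_s\nu)$ is finite and nonincreasing in $s>0$; and for every $\sigma\in\mathcal P_2(X)$ of finite entropy and a.e.\ $s>0$,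
\[
\frac{d}{ds}\,\frac12W_2^2(\mathcal H_s\nu,\sigma)+\frac K2W_2^2(\mathcal H_s\nu,\sigma)+\mathrm{Ent}_{\mathfrak m}(\mathcal H_s\nu)\le\mathrm{Ent}_{\mathfrak m}(\sigma).
\]
Moreover $W_2(\mathcal H_s\nu,\mathcal H_s\nu')\le e^{-Ks}W_2(\nu,\nu')$. In particular $\mathcal H_s\delta_x\ll\mathfrak m$ for \emph{every} $x\in X$ and $s>0$.
\item[(H3)] \emph{Identification.} For bounded Borel $g\in L^2(\mathfrak m)$: $P_sg(x)=\int g\,d\mathcal H_s\delta_x$ for $\mathfrak m$-a.e.\ $x$.
\item[(H4)] \emph{Bakry--\'Emery estimate.} For $f\in\mathrm{Lip}_{bs}(X)$: $P_sf\in W^{1,2}(X,\mathfrak m)$ and $|DP_sf|_{\mathfrak m}^2\le e^{-2Ks}P_s(|Df|_{\mathfrak m}^2)$ $\mathfrak m$-a.e.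
\item[(H5)] \emph{Pointwise parallelogram identity.} For $f,g\in W^{1,2}(X,\mathfrak m)$: $|D(f+g)|_{\mathfrak m}^2+|D(f-g)|_{\mathfrak m}^2=2|Df|_{\mathfrak m}^2+2|Dg|_{\mathfrak m}^2$ $\mathfrak m$-a.e.
\item[(H6)] \emph{Sobolev-to-Lipschitz property.} If $v\in\mathrm{Lip}_{bs}(X)$ and $|Dv|_{\mathfrak m}\le a$ $\mathfrak m$-a.e., then $v$ is $a$-Lipschitz.
\end{itemize}

Since (H6) is the step that turns almost-everywhere information into information at every point, we recall a proof. Let $x,y\in X$, $r>0$, and let $\nu_0,\nu_1$ be the normalized restrictions of $\mathfrak m$ to $B_r(x)$ and $B_r(y)$, which have positive measure. By Rajala's theorem \cite{Rajala} there is a $W_2$-geodesic $(\nu_t)$ from $\nu_0$ to $\nu_1$ with $\nu_t\le C\mathfrak m$ for all $t$. Like every $W_2$-geodesic, it lifts to a probability measure $\pi$ on constant-speed geodesics of $X$ with $(e_t)_\sharp\pi=\nu_t$ and $\iint_0^1|\dot\gamma_t|^2\,dt\,d\pi=W_2^2(\nu_0,\nu_1)$. Thus $\pi$ is a test plan for $\mathfrak m$, and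
\[
\Big|\int v\,d\nu_1-\int v\,d\nu_0\Big|\le\iint_0^1|Dv|_{\mathfrak m}(\gamma_t)|\dot\gamma_t|\,dt\,d\pi\le a\,W_2(\nu_0,\nu_1)\le a\,(d(x,y)+2r).
\]
Letting $r\downarrow0$ gives $|v(y)-v(x)|\le a\,d(x,y)$.

We draw two consequences of (H1) and (H2). Fix $c>b_0$. Summing over the annuli $B_{k+1}(o)\setminus B_k(o)$ shows $z:=\int e^{-c\,d(o,\cdot)^2}d\mathfrak m\le\sum_{k\ge0}a_0e^{b_0(k+1)^2-ck^2}<\infty$, and $z>0$. So $\tilde{\mathfrak m}=z^{-1}e^{-c\,d(o,\cdot)^2}\mathfrak m$ is a probability measure. If $\nu=\rho\,\mathfrak m\in\mathcal P_2(X)$, its density with respect to $\tilde{\mathfrak m}$ is $z\,e^{c\,d(o,\cdot)^2}\rho$, whence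
\begin{equation}\label{eq:tilde}
\mathrm{Ent}_{\tilde{\mathfrak m}}(\nu)=\mathrm{Ent}_{\mathfrak m}(\nu)+c\int d(o,\cdot)^2\,d\nu+\log z .
\end{equation}
As $t\log t\ge-1/e$, the left side is bounded below, so $\mathrm{Ent}_{\mathfrak m}$ never takes the value $-\infty$ on $\mathcal P_2(X)$. Next, multiply the inequality in (H2) by $e^{Kr}$ at times $r\le s$ and use monotonicity of the entropy:
\[
\frac{d}{dr}\Big(\frac{e^{Kr}}2W_2^2(\mathcal H_r\nu,\sigma)\Big)\le e^{Kr}\big(\mathrm{Ent}_{\mathfrak m}(\sigma)-\mathrm{Ent}_{\mathfrak m}(\mathcal H_s\nu)\big).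
\]
Integrating over $(\varepsilon,s)$, letting $\varepsilon\downarrow0$ and dropping the nonnegative term at time $s$, we get
\begin{equation}\label{eq:reg}
\mathrm{Ent}_{\mathfrak m}(\mathcal H_s\nu)\le\mathrm{Ent}_{\mathfrak m}(\sigma)+\frac{W_2^2(\nu,\sigma)}{2I_K(s)},\qquad I_K(s)=\int_0^se^{Kr}\,dr .
\end{equation}

Finally, two elementary facts about $W_2$. Integrating $|\varphi(x)-\varphi(y)|\le\operatorname{Lip}(\varphi)\,d(x,y)$ against a coupling gives
\begin{equation}\label{eq:kantorovich}
\Big|\int\varphi\,d\nu-\int\varphi\,d\nu'\Big|\le\operatorname{Lip}(\varphi)\,W_2(\nu,\nu')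
\end{equation}
for Lipschitz $\varphi$. And if $W_2(\nu_s,\delta_x)\to0$, then $\nu_s(X\setminus B_r(x))\le W_2^2(\nu_s,\delta_x)/r^2\to0$ for every $r>0$, so that for every bounded upper semicontinuous $\psi\ge0$
\begin{equation}\label{eq:usc}
\limsup\int\psi\,d\nu_s\le\inf_{r>0}\sup_{B_r(x)}\psi=\psi(x).
\end{equation}

\section{The Bakry--\'Emery estimate at every point}\label{sec:proof}

For $f\in\mathrm{Lip}_{bs}(X)$, $s\in(0,1)$ and $x\in X$ define
\begin{equation}\label{eq:TQ}
T_sf(x)=\int f\,d\mathcal H_s\delta_x,\qquad Q_s(f)(x)=e^{-2Ks}\int|Df|_{\mathfrak m}^2\,d\mathcal H_s\delta_x .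
\end{equation}
Since $\mathcal H_s\delta_x\ll\mathfrak m$ for every $x$, the number $Q_s(f)(x)$ does not depend on the representative of $|Df|_{\mathfrak m}$. By (S2) we may choose a Borel representative with $0\le|Df|_{\mathfrak m}\le\operatorname{lip}_af$ everywhere; it is bounded by $\operatorname{Lip}(f)$ and has bounded support. On Euclidean space these are the operators of Section~\ref{sec:model}.

The delicate property is (Q2). Fact (H4) compares $|DP_sf|_{\mathfrak m}^2$ with $Q_s(f)$ only $\mathfrak m$-a.e., and we need to compare the slope $\operatorname{lip}T_sf$ with it everywhere. An a.e.\ bound by a constant is upgraded by (H6). To use (H6) near a point $x$, we need $Q_s(f)$ to be almost constant near $x$, that is, continuous. The contraction estimate in (H2) gives continuity of $x\mapsto\int g\,d\mathcal H_s\delta_x$ for Lipschitz $g$, but $|Df|_{\mathfrak m}^2$ is merely Borel. The entropy bound \eqref{eq:reg} closes this gap, since it prevents the measures $\mathcal H_s\delta_x$ from concentrating on the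 small set where $g$ differs much from a Lipschitz function.

\begin{lemma}\label{lem:feller}
For every $s>0$ and every bounded Borel function $g$, the function $x\mapsto\int g\,d\mathcal H_s\delta_x$ is continuous on $X$.
\end{lemma}

\begin{proof}
Let $x_n\to x_\infty$ and $\nu_n=\mathcal H_s\delta_{x_n}$ for $n\in\mathbb N\cup\{\infty\}$. By (H2), $W_2(\nu_n,\nu_\infty)\le e^{-Ks}d(x_n,x_\infty)\to0$. In particular $\int d(o,\cdot)^2d\nu_n=W_2^2(\nu_n,\delta_o)$ is bounded in $n$. Let $\sigma$ be the normalized restriction of $\mathfrak m$ to $B_1(o)$; it has entropy $-\log\mathfrak m(B_1(o))\in\mathbb R$, and $W_2(\delta_{x_n},\sigma)\le d(x_n,o)+1$. By \eqref{eq:reg} and \eqref{eq:tilde} there is $M\ge0$ with $\mathrm{Ent}_{\tilde{\mathfrak m}}(\nu_n)\le M$ for all $n\le\infty$. Let $\eta_n=d\nu_n/d\tilde{\mathfrak m}$ and $\tau>1$. Since $t\log t\ge-1/e$ and $\tilde{\mathfrak m}$ is a probability measure,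
\[
\log\tau\cdot\nu_n(\{\eta_n>\tau\})\le\int_{\{\eta_n>1\}}\eta_n\log\eta_n\,d\tilde{\mathfrak m}\le M+1 .
\]
Let $S=\sup|g|$ and let $\varphi$ be Lipschitz with $|\varphi|\le S$. Splitting $X$ into $\{\eta_n\le\tau\}$ and $\{\eta_n>\tau\}$,
\[
\int|g-\varphi|\,d\nu_n\le\tau\|g-\varphi\|_{L^1(\tilde{\mathfrak m})}+\frac{2S(M+1)}{\log\tau}\qquad(n\le\infty).
\]
By \eqref{eq:kantorovich}, $\int\varphi\,d\nu_n\to\int\varphi\,d\nu_\infty$. Hence
\[
\limsup_n\Big|\int g\,d\nu_n-\int g\,d\nu_\infty\Big|\le2\tau\|g-\varphi\|_{L^1(\tilde{\mathfrak m})}+\frac{4S(M+1)}{\log\tau}.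
\]
Bounded Lipschitz functions are dense in $L^1$ of a finite Borel measure on a metric space, and truncation at $\pm S$ does not increase the distance to $g$. Let $\varphi\to g$ in $L^1(\tilde{\mathfrak m})$, then $\tau\to\infty$.
\end{proof}

Next we localize (H6). To confine the function to a ball on which the bound holds without raising its gradient, we take the minimum with a cone of slope $a$ rather than the product with a cutoff.

\begin{lemma}\label{lem:local}
Let $u\in W^{1,2}(X,\mathfrak m)$ be Lipschitz and let $G\colon X\to[0,\infty)$ be continuous with $|Du|_{\mathfrak m}\le G$ $\mathfrak m$-a.e. Then $\operatorname{lip}u(x)\le G(x)$ for every $x\in X$.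
\end{lemma}

\begin{proof}
Fix $x$ and $a>G(x)$, and choose $r>0$ with $G<a$ on $B_r(x)$. Put
\[
v=\min\{|u-u(x)|,\,v_2\},\qquad v_2=a\,(r-d(\cdot,x))^+ .
\]
Both $v$ and $v_2$ lie in $\mathrm{Lip}_{bs}(X)$, and $v_2$ is $a$-Lipschitz. On $\{v=v_2\}$, locality gives $|Dv|_{\mathfrak m}=|Dv_2|_{\mathfrak m}\le a$ a.e. On $\{v\ne v_2\}$ we have $v_2>v\ge0$, so this set is contained in $B_r(x)$. Since constants need not be square integrable, take $\eta\in\mathrm{Lip}_{bs}(X)$ with $\eta=1$ on $B_r(x)$ and put $v_1=|u-u(x)\eta|\in W^{1,2}(X,\mathfrak m)$. Then $v=v_1$ on $\{v\ne v_2\}$, and $\operatorname{lip}\eta=0$ on the open ball $B_r(x)$, so by (S2)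
\[
|Dv|_{\mathfrak m}=|Dv_1|_{\mathfrak m}\le|Du|_{\mathfrak m}+|u(x)|\operatorname{lip}\eta\le G<a\qquad\mathfrak m\text{-a.e.\ on }\{v\ne v_2\}.
\]
By (H6), $v$ is $a$-Lipschitz. Let $L>0$ be a Lipschitz constant of $u$. If $\delta=d(y,x)\le ar/(L+a)$, then $|u(y)-u(x)|\le L\delta\le a(r-\delta)=v_2(y)$, so $|u(y)-u(x)|=v(y)=v(y)-v(x)\le a\,d(y,x)$. Hence $\operatorname{lip}u(x)\le a$. Let $a\downarrow G(x)$.
\end{proof}

\begin{proposition}\label{prop:verify}
The maps $T_s,Q_s$ of \eqref{eq:TQ} satisfy the hypotheses of Theorem~\ref{thm:criterion} with $C=1$. In particular, for $f\in\mathrm{Lip}_{bs}(X)$, $s\in(0,1)$ and every $x\in X$,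
\[
\operatorname{lip}(T_sf)(x)^2\le e^{-2Ks}\int|Df|_{\mathfrak m}^2\,d\mathcal H_s\delta_x .
\]
\end{proposition}

\begin{proof}
By \eqref{eq:kantorovich} and the contraction estimate, $T_sf$ is $e^{-Ks}\operatorname{Lip}(f)$-Lipschitz. By Lemma~\ref{lem:feller}, $Q_s(f)$ is continuous, hence Borel.

(Q1) The identity (H5) holds $\mathfrak m$-a.e., hence $\mathcal H_s\delta_x$-a.e.\ for every $x$. Integrate it against $e^{-2Ks}\mathcal H_s\delta_x$.

(Q2) Put $u=T_sf$ and $G=\sqrt{Q_s(f)}$. The functions $f$ and $|Df|_{\mathfrak m}^2$ are bounded, Borel and boundedly supported, hence in $L^2(\mathfrak m)$. By (H3), $u=P_sf$ and $G^2=e^{-2Ks}P_s(|Df|_{\mathfrak m}^2)$ $\mathfrak m$-a.e. By (H4), $u\in W^{1,2}(X,\mathfrak m)$ and $|Du|_{\mathfrak m}\le G$ $\mathfrak m$-a.e. Lemma~\ref{lem:local} gives $\operatorname{lip}u\le G$ everywhere.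

(Q3) We have $|T_sf|\le\sup|f|$ and $Q_s(f)\le e^{2|K|}\operatorname{Lip}(f)^2$. By \eqref{eq:kantorovich} and (H2), $|T_sf(x)-f(x)|\le\operatorname{Lip}(f)\,W_2(\mathcal H_s\delta_x,\delta_x)\to0$.

(Q4) We have $Q_s(f)(x)\le e^{-2Ks}\int(\operatorname{lip}_af)^2\,d\mathcal H_s\delta_x$. The integrand is bounded and upper semicontinuous, so \eqref{eq:usc} gives $\limsup_{s\downarrow0}Q_s(f)(x)\le\operatorname{lip}_af(x)^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Combine Proposition~\ref{prop:verify} with Theorem~\ref{thm:criterion} for $C=1$.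
\end{proof}

The curvature constant enters only through factors that tend to $1$ as $s\downarrow0$, which is why $K$ plays no role in the conclusion. The proof of (Q4) also shows why the density theorem is needed with $\operatorname{lip}_a$ in place of $\operatorname{lip}$: $Q_s(f)(x)$ averages the gradient over points near $x$, and upper semicontinuity is what bounds such averages by a value at $x$.

\section{Proof of Theorem~\ref{thm:more}}\label{sec:more}

\subsection*{(i) The pointwise identity for all exponents}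
Write $|D\cdot|_p$ for $|D\cdot|_{\mu,p}$. The proof of Theorem~\ref{thm:criterion} used lower semicontinuity of the total energy. A pointwise statement requires a functional localized to a set $B$, and for $p<2$ squares of $L^p$ functions need not be integrable. Both points are met by taking a square root: for a bounded Borel set $B$ let
\[
\Phi_B(a,b)=\int_B\sqrt{a^2+b^2}\,d\mu,\qquad a,b\in L^p(\mu).
\]
This functional is convex, nondecreasing in $|a|$ and $|b|$, and strongly continuous, since $|\Phi_B(a,b)-\Phi_B(a',b')|\le\mu(B)^{1/q}(\|a-a'\|_{L^p}+\|b-b'\|_{L^p})$. A convex strongly continuous functional on a Banach space is weakly lower semicontinuous. We obtain the following replacement for \eqref{eq:lower}.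

\emph{Claim.} Let $u_n^\pm\to u^\pm$ in $L^p(\mu)$ and $|Du_n^\pm|_p\le a_n^\pm+\varepsilon_n^\pm$, where $a_n^\pm\ge0$ are bounded in $L^p(\mu)$ and $\varepsilon_n^\pm\to0$ in $L^p(\mu)$. Then $\Phi_B(|Du^+|_p,|Du^-|_p)\le\liminf_n\Phi_B(a_n^+,a_n^-)$.

Indeed, pass to a subsequence that attains the lower limit and along which $a_n^\pm\rightharpoonup a^\pm$ weakly. The functions $a_n^\pm+\varepsilon_n^\pm$ are $p$-weak upper gradients of $u_n^\pm$ and converge weakly to $a^\pm$, so (S1) gives $|Du^\pm|_p\le a^\pm$. Monotonicity and weak lower semicontinuity of $\Phi_B$ prove the claim.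

\emph{Step 1: $f,g\in\mathrm{Lip}_{bs}(X)$.} Let $T_s,Q_s$ be as in \eqref{eq:TQ}, choose $R$ so that $f,g$ vanish outside $B_R(o)$, and let $s_n\downarrow0$. By Proposition~\ref{prop:verify} and Lemma~\ref{lem:cutoff}, the claim applies to $u_n^\pm=\chi T_{s_n}(f\pm g)$ and $a_n^\pm=\chi\sqrt{Q_{s_n}(f\pm g)}$. By (Q1), $\Phi_B(a_n^+,a_n^-)=\int_B\chi\sqrt{2Q_{s_n}(f)+2Q_{s_n}(g)}\,d\mu$. The integrands are uniformly bounded and $\mu(B)<\infty$, so reverse Fatou and (Q4) give
\begin{equation}\label{eq:step1}
\Phi_B\big(|D(f+g)|_p,|D(f-g)|_p\big)\le\sqrt2\,\Phi_B(\operatorname{lip}_af,\operatorname{lip}_ag).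
\end{equation}

\emph{Step 2: $F,G\in W^{1,p}(X,\mu)$.} Take $f_n,k_n$ for $F$ and $g_n,l_n$ for $G$ from (S3). Apply the claim to $u_n^\pm=f_n\pm g_n$, $a_n^\pm=|D(f_n\pm g_n)|_p$ and $\varepsilon_n^\pm=0$; here $a_n^\pm\le\operatorname{lip}_af_n+\operatorname{lip}_ag_n\le k_n+l_n$ is bounded in $L^p(\mu)$. With \eqref{eq:step1},
\[
\Phi_B\big(|D(F+G)|_p,|D(F-G)|_p\big)\le\liminf_n\sqrt2\,\Phi_B(k_n,l_n)=\sqrt2\,\Phi_B\big(|DF|_p,|DG|_p\big).
\]
Let $E$ be the set where $|D(F+G)|_p^2+|D(F-G)|_p^2>2|DF|_p^2+2|DG|_p^2$. Taking $B=E\cap B_j(o)$, $j\in\mathbb N$, shows $\mu(E)=0$. The resulting inequality for the pair $(F+G,F-G)$ reads $4|DF|_p^2+4|DG|_p^2\le2|D(F+G)|_p^2+2|D(F-G)|_p^2$, which is the reverse inequality.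

\subsection*{(ii) Strong density}
Let $F\in W^{1,2}(X,\mu)$ and take $h_n,k_n$ from (S3). Then $h_n\to F$ in $L^2(\mu)$ and $\limsup_n\mathcal E_\mu(h_n)\le\lim_n\int k_n^2\,d\mu=\mathcal E_\mu(F)$. Also $\liminf_n\mathcal E_\mu(h_n+F)\ge\mathcal E_\mu(2F)=4\mathcal E_\mu(F)$ by (S1). By Theorem~\ref{thm:main},
\[
\mathcal E_\mu(h_n-F)=2\mathcal E_\mu(h_n)+2\mathcal E_\mu(F)-\mathcal E_\mu(h_n+F),
\]
and the upper limit of the right side is at most $0$. Hence $h_n\to F$ in $W^{1,2}(X,\mu)$.

\subsection*{(iii) Subspaces}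
Identify the space $Y$ with its image in $X$, which is closed because $Y$ is complete. A boundedly finite Radon measure $\mu$ on $Y$ is a boundedly finite Radon measure on $X$ concentrated on $Y$, and $L^2(X,\mu)=L^2(Y,\mu)$. If $\pi$ is a test plan for $(X,d,\mu)$, then $(e_t)_\sharp\pi\ll\mu$ for every $t$, so $\pi$-a.e.\ $\gamma$ satisfies $\gamma_t\in Y$ for all rational $t$, and hence for all $t$ since $Y$ is closed. Thus the test plans of $(X,d,\mu)$ and of $(Y,d,\mu)$ coincide, with the same metric speeds, so condition \eqref{eq:wug} is the same in both spaces and $W^{1,2}(Y,\mu)=W^{1,2}(X,\mu)$ isometrically. Theorem~\ref{thm:main} applies.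

\subsection*{(iv) Characterization}
``Only if'' is Theorem~\ref{thm:main}, and ``if'' follows by taking $\mu=\mathfrak m$. For the last claim, Theorem~\ref{thm:main} for the given $\mathrm{RCD}(K',\infty)$ structure, applied with $\mu=\mathfrak n$, shows that $(X,d,\mathfrak n)$ is infinitesimally Hilbertian. \qed

\section{Necessity of the hypotheses}\label{sec:hyp}

The definition of an $\mathrm{RCD}(K,\infty)$-space has three parts, and Theorem~\ref{thm:main} fails if any one of them is removed. In each case the conclusion fails by Example~\ref{ex:norm}, with $\mu$ equal to Lebesgue measure.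

\emph{Full support} is used in (H2), where the flow must start from $\delta_x$ for every $x\in X$, and in (H6), where balls must have positive measure. On $(\mathbb R^2,\ell^\infty)$ let $\mathfrak m=\delta_0$. The only probability measure of finite entropy is $\delta_0$, so $\mathrm{CD}(K,\infty)$ holds with the constant geodesic, and the space is infinitesimally Hilbertian by Example~\ref{ex:atomic}.

\emph{Infinitesimal Hilbertianity} gives (H5), hence (Q1), and makes $P_s$ linear, as the identification (H3) requires. The space $(\mathbb R^n,\|\cdot\|,\mathcal L^n)$ has full support and is $\mathrm{CD}(0,\infty)$ for every norm, Euclidean or not.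

\emph{The curvature bound} underlies (H1), (H2), (H4) and (H6). On $(\mathbb R^2,\ell^\infty)$ let $\mathfrak m=\sum_i2^{-i}\delta_{z_i}$, where $(z_i)$ enumerates $\mathbb Q^2$. This finite measure has full support, and the space is infinitesimally Hilbertian by Example~\ref{ex:atomic}. Here (H6) fails completely, since $|Dv|_{\mathfrak m}=0$ for every $v\in\mathrm{Lip}_{bs}(X)$.

\begin{thebibliography}{9}

\bibitem{AGMR}
Ambrosio, Gigli, Mondino, Rajala, \emph{Trans. AMS} 367 (2015).

\bibitem{AGSdensity}
Ambrosio, Gigli, Savar\'e, \emph{Rev. Mat. Iberoam.} 29 (2013), 969--996.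

\bibitem{AGSDuke}
Ambrosio, Gigli, Savar\'e, \emph{Duke Math. J.} 163 (2014).

\bibitem{AGSAnnProb}
Ambrosio, Gigli, Savar\'e, \emph{Ann. Probab.} 43 (2015).

\bibitem{NPS}
Jes\'us N\'u\~nez-Zimbr\'on, Enrico Pasqualetto, Elefterios Soultanis, \emph{Spaces with Riemannian curvature bounds are universally infinitesimally Hilbertian}, arXiv:2508.05483 (2025).

\bibitem{Rajala}
Rajala, \emph{J. Funct. Anal.} 263 (2012), 896--924.

\bibitem{Sturm}
Sturm, \emph{Acta Math.} 196 (2006).

\end{thebibliography}
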